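# Definable filtration for the logics of $R^{m+1}\subseteq R\cup R^0$

## 1. Points that return in $m+1$ steps without seeing their own kind

Fix an integer $m\ge 1$. For a relation $R$ on a set $X$ let $R^0$ be the diagonal and $R^{i+1}=R\circ R^i$, so that $xR^iy$ means that there is a walk of length $i$ from $x$ to $y$. We work with frames $(X,R)$ such that
$$R^{m+1}\subseteq R\cup R^0 . \tag{1}$$
In words: if $y$ can be reached from $x$ in exactly $m+1$ steps, then $xRy$ or $x=y$.

Condition (1) can be met in two ways, and everything in this lecture turns on the points where the second way, $x=y$, is really used. They are picked out by a formula. For a modal formula $\theta$ put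
$$\theta^s:=\theta\wedge\neg\lozenge\theta\wedge\lozenge^{m+1}\theta .$$

**Definition (singular point).** In a model on a frame satisfying (1), a point $x$ is *$\theta$-singular* if $x\vDash\theta^s$.

**Lemma 1.** In every model on a frame satisfying (1):
$$x\vDash\theta^s\iff x\vDash\theta\wedge\neg\lozenge\theta\ \text{ and }\ xR^{m+1}x. \tag{2}$$
Moreover $(\theta^s)^s$ is equivalent to $\theta^s$.

*Proof.* If $x\vDash\theta^s$, then $xR^{m+1}y$ for some $y\vDash\theta$. By (1), $xRy$ or $x=y$. The first is excluded by $x\nvDash\lozenge\theta$, so $x=y$ and $xR^{m+1}x$. Conversely, if $x\vDash\theta$ and $xR^{m+1}x$, then $x\vDash\lozenge^{m+1}\theta$.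

Let $x\vDash\theta^s$. Then $x\nvDash\lozenge\theta^s$, because $\lozenge\theta^s$ implies $\lozenge\theta$. Also $xR^{m+1}x$. By (2) applied to the formula $\theta^s$, $x\vDash(\theta^s)^s$. The other implication is trivial. $\square$

**Example.** Let $X=\{0,1,\dots,m\}$ be a directed cycle $0R1R\cdots RmR0$ with no other edges. Then $R^{m+1}=R^0$, so (1) holds. Let $p$ be true at $0$ only. Then $0\vDash p$, $0\nvDash\lozenge p$ and $0R^{m+1}0$, so $0$ is $p$-singular. A reflexive point is never $\theta$-singular: if $x\vDash\theta$ and $xRx$, then $x\vDash\lozenge\theta$.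

Here is what singular points are for. We shall collapse a model to a finite one by identifying points, and we want the finite frame to satisfy (1) again. A walk of length $m+1$ in the quotient from a class $a$ to a class $b\ne a$ then forces an edge from $a$ to $b$. Such an edge is harmless if points of $a$ see what it promises. We shall prove that the only points where a forced edge can promise too much are singular points, and then choose the identification so that singular points are under control.

## 2. Filtrations, definable equivalences, and the two theorems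

Let $\mathsf L_m$ be the normal modal logic axiomatized by $\lozenge^{m+1}p\to\lozenge p\vee p$. Its Kripke frames are exactly the frames with (1): if (1) holds, the axiom is clearly valid; if $xR^{m+1}y$ but neither $xRy$ nor $x=y$, make $p$ true at $y$ only, and the axiom fails at $x$.

Let $M=(X,R,V)$ be a Kripke model and $\Gamma$ a finite set of formulas closed under subformulas. For a set $\Delta$ of formulas, write $x\sim_\Delta y$ if $x$ and $y$ satisfy the same formulas of $\Delta$ in $M$.

**Definition (filtration).** Let $\sim$ be an equivalence relation on $X$ with $\sim\,\subseteq\,\sim_\Gamma$, and let $[x]$ be the $\sim$-class of $x$. A *filtration of $M$ through $\Gamma$ via $\sim$* is a model $(X/{\sim},\hat R,\hat V)$ such that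

* (i) $\hat V(p)=\{[x]:x\in V(p)\}$ for every variable $p\in\Gamma$;
* (ii) $xRy$ implies $[x]\hat R[y]$;
* (iii) $[x]\hat R[y]$ implies $M,x\vDash\lozenge\psi$ for every $\lozenge\psi\in\Gamma$ with $M,y\vDash\psi$.

It is *finite* if $X/{\sim}$ is finite, and *definable* if $\sim\,=\,\sim_\Delta$ for some set of formulas $\Delta$.

**Definition (admitting definable filtration).** A logic $L$ *admits definable filtration* if for every model $M$ on an $L$-frame and every finite subformula-closed $\Gamma$ there is a finite definable filtration of $M$ through $\Gamma$ whose frame $(X/{\sim},\hat R)$ is again an $L$-frame.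

**Example.** Take $(\mathbb N,<)$ with $p$ true everywhere and $\Gamma=\{p,\lozenge p\}$. The frame is transitive, so it satisfies (1). All points are $\sim_\Gamma$-equivalent, and one reflexive point is a definable filtration via $\sim_\Gamma$. The equivalence with classes $\{0\}$ and $\{1,2,\dots\}$ also yields a filtration (an edge from the first class to the second, and a loop at the second; this is transitive, and (iii) holds since $\lozenge p$ is true everywhere). But it is not definable: the full relation $\mathbb N\times\mathbb N$ is a bisimulation of this model with itself, so all points satisfy the same formulas.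

The logics $\mathsf L_m$ are known to admit finite filtrations in this sense when $\sim$ may be an arbitrary equivalence contained in $\sim_\Gamma$. The problem, posed in Andrey Kudinov, Ilya Shapirovsky, "Two types of filtrations for $\mathrm{wK4}$ and its relatives", arXiv:2401.00457 (2024), is whether they admit definable filtration. The answer is yes, for every $m>0$.

**Theorem 1.** Let $m>0$. For every finite subformula-closed $\Gamma$ and every finite set of formulas $\Theta$ there is a finite set of formulas $\Delta\supseteq\Gamma\cup\Theta$, effectively computable from $m,\Gamma,\Theta$ and independent of the model, such that for every model $M=(X,R,V)$ with $R^{m+1}\subseteq R\cup R^0$ the following holds. Let $\sim\,=\,\sim_\Delta$, let $[x]R_{\min}[y]$ mean that $x'Ry'$ for some $x'\sim x$, $y'\sim y$, and let $\hat R$ be the least relation on $X/{\sim}$ with $R_{\min}\subseteq\hat R$ and $\hat R^{m+1}\subseteq\hat R\cup\hat R^0$. Then $(X/{\sim},\hat R,\hat V)$ is a filtration of $M$ through $\Gamma$.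

(Here $\hat V$ is given by (i) on the variables of $\Gamma$; elsewhere it is arbitrary.) The quotient is finite because $\Delta$ is finite, and its frame is an $\mathsf L_m$-frame by the choice of $\hat R$. So Theorem 1 with $\Theta=\varnothing$ says that **every $\mathsf L_m$, $m>0$, admits definable filtration**. Theorem 1 gives more: $\Delta$ does not depend on $M$, the equivalence can be made to refine $\sim_\Theta$ for any prescribed finite $\Theta$, and the relation is the least possible one. The last point allows a transfer to further logics.

**Theorem 2.** Let $m>0$, let $\Sigma$ be any set of positive first-order sentences in the language $\{R,=\}$ (built from atoms by $\wedge,\vee,\exists,\forall$), and let $\mathcal F$ be the class of all frames that satisfy $R^{m+1}\subseteq R\cup R^0$ and $\Sigma$ and, optionally, are symmetric. Then for every $M$ based on a frame in $\mathcal F$ and every finite subformula-closed $\Gamma$, the finite definable filtration of Theorem 1 is based on a frame in $\mathcal F$. Consequently: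

1. every logic $L$ whose frames are exactly the members of $\mathcal F$ admits definable filtration; examples are $\mathsf L_m$ with any combination of $\lozenge\top$, $p\to\lozenge p$, $p\to\Box\lozenge p$;
2. the modal logic of $\mathcal F$ is the logic of the finite members of $\mathcal F$.

## 3. Two equivalences that are too coarse

Condition (ii) forces $R_{\min}\subseteq\hat R$, so any $\mathsf L_m$-filtration via $\sim$ contains the least relation $\hat R$ of Theorem 1. If (iii) fails for the least relation, it fails for every other choice. Both examples below take $m=1$, where (1) reads $R^2\subseteq R\cup R^0$.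

**Example A: $\sim_\Gamma$ fails.** Let $X=\{0,1,0',1'\}$ with $0R1R0$, $0'R1'R0'$ and no other edges. Let $p$ be true at $0,0'$, let $q$ be true at $0'$, and let $\Gamma=\{p,q,\lozenge p\}$. Then $1\sim_\Gamma 1'$ (both satisfy $\neg p,\neg q,\lozenge p$), while $0\not\sim_\Gamma0'$ because of $q$. In the quotient $[0]R_{\min}[1]=[1']R_{\min}[0']$ and $[0]\ne[0']$, so $[0]\hat R[0']$ is forced. But $0'\vDash p$ and $0\nvDash\lozenge p$, so (iii) fails. Observe that $0$ is $p$-singular.

The natural repair is to refine: let points also know what their successors satisfy, and so on up to some modal depth. In Example A depth $2$ is enough, since $1'\vDash\lozenge q$ and $1\nvDash\lozenge q$. The next example shows that no depth is enough.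

**Example B: every bounded depth fails.** Let $\equiv_d$ be agreement on all formulas in the variable $p$ of modal depth at most $d$. As usual, $v\equiv_0w$ iff $v,w$ agree on $p$; and $v\equiv_{d+1}w$ iff $v,w$ agree on $p$ and each successor of $v$ is $\equiv_d$ to some successor of $w$ and vice versa. For $N\ge1$ let $K_N$ have points $h_1,\dots,h_{N+1},x,x_1,y,y_1,e$ and these edges:

* $h_iRh_j$ for $i>j$;
* $xRx_1$, $x_1Rx$, $x_1Rx_1$, and both $x$ and $x_1$ see $h_1,\dots,h_{N+1}$;
* $yRy_1$, $y_1Ry$, $y_1Ry_1$, and both $y$ and $y_1$ see $h_1,\dots,h_N$ only;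
* $e$ sees $e,y,y_1,h_1,\dots,h_{N+1}$.

Let $p$ be true exactly at $x$ and $y$. The relation is transitive except that $xRx_1Rx$ and $yRy_1Ry$ while $x,y$ are irreflexive, so $R^2\subseteq R\cup R^0$. We check four facts.

* If $i,j\ge d+1$, then $h_i\equiv_dh_j$. For $d=0$ this is clear. For $d+1$, let $i,j\ge d+2$ and $l<i$. If $l\le d+1$, then $h_l$ is also a successor of $h_j$. If $l\ge d+2$, match $h_l$ with $h_{d+1}$.
* For $d\le N$: $x\equiv_dy$ and $x_1\equiv_dy_1$. For $d=0$ this is clear. For $1\le d\le N$ match $x_1$ with $y_1$, $x$ with $y$, $h_i$ ($i\le N$) with itself, and $h_{N+1}$ with $h_N$; the last match is $\equiv_{d-1}$ because $N\ge d$.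
* For $d\le N+1$: $x_1\equiv_de$. For $d=0$ this is clear. For $1\le d\le N+1$ match $x$ with $y$, $x_1$ with both $e$ and $y_1$, and each $h_i$ with itself. The matches hold at depth $d-1\le N$ by the previous fact and by induction.
* $x\not\equiv_{N+1}y$. The formula $\lozenge(\neg\lozenge p\wedge\lozenge^N\top)$ has depth $N+1$. It is true at $x$ because of $h_{N+1}$. It is false at $y$: the successor $y_1$ satisfies $\lozenge p$, and no $h_i$ with $i\le N$ starts a walk of length $N$.

Now take $\Gamma=\{p,\lozenge p\}$ and $\sim\,=\,\equiv_{N+1}$. Then $[x]R_{\min}[x_1]=[e]R_{\min}[y]$ and $[x]\ne[y]$, so $[x]\hat R[y]$ is forced, although $y\vDash p$ and $x\nvDash\lozenge p$. Condition (iii) fails. The disjoint union of all $K_N$, $N\ge1$, is a single model on an $\mathsf L_1$-frame for which $\equiv_d$ fails for every $d\ge2$.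

The failure has a precise shape. The point $x_1$ lies in the same cluster as the singular point $x$; the point $e$ looks like $x_1$ up to depth $N+1$; and $e$ leads to a singular point $y$ which agrees with $x$ only up to depth $N$. Each increase of depth moves the same defect one level up. What is missing is one extra bit of information at $x_1$ and $e$: the classes of the singular points to which they lead. Section 8 adds this information. It is not added by iterating to greater depth; it is added once, after the depth has been fixed.

## 4. Forced edges fail only at singular points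

From now on $m\ge1$, $\Gamma$, $\Theta$ and a model $M=(X,R,V)$ with (1) are fixed. The purpose of this section is to isolate the obstruction, for an equivalence that is not yet chosen.

We build $\hat R$ by stages. For an equivalence $\sim$ on $X$ put
$$R_0=R_{\min},\qquad R_{n+1}=R_n\cup\{(a,b):a\ne b,\ aR_n^{m+1}b\},\qquad \hat R=\bigcup_nR_n .$$
The union satisfies $\hat R^{m+1}\subseteq\hat R\cup\hat R^0$, because a walk of length $m+1$ in $\hat R$ lies in a single $R_n$. It is the least such relation containing $R_{\min}$, since by induction each $R_n$ lies in every such relation. Every pair in $\hat R$ is joined by an $R_{\min}$-path, by induction on $n$.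

We want (iii) by induction on the stage. For the induction to run we need more formulas than those $\psi$ with $\lozenge\psi\in\Gamma$. Going back along a walk of length $m+1$ produces powers $\lozenge^i$, and the proof below also has to carry $\theta^s$. So let
$$\Psi=\{\psi,\psi^s:\lozenge\psi\in\Gamma\},\qquad \Phi=\{\lozenge^i\theta:\theta\in\Psi,\ 0\le i\le m\},$$
and consider the statement

**(P$_n$)** If $(a,b)\in R_n$, $x\in a$, $y\in b$, $\varphi\in\Phi$ and $y\vDash\varphi$, then $x\vDash\lozenge\varphi$.

**Lemma 2.** Suppose that for each $\varphi\in\Phi$ the truth of $\varphi$ and of $\lozenge\varphi$ is $\sim$-invariant. Then (P$_0$) holds. If (P$_n$) holds, and $(a,b)\in R_{n+1}$, $x\in a$, $y\in b$, $\varphi\in\Phi$, $y\vDash\varphi$, but $x\nvDash\lozenge\varphi$, then $a\ne b$, $aR_n^{m+1}b$, and $x$ is $\varphi$-singular.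

*Proof.* **The base (P$_0$).** There are $x'\sim x$, $y'\sim y$ with $x'Ry'$. Then $y'\vDash\varphi$, so $x'\vDash\lozenge\varphi$, so $x\vDash\lozenge\varphi$.

**The chain.** Assume (P$_n$) and the data of the second claim. By (P$_n$), $(a,b)\notin R_n$, so $a\ne b$ and there is a chain $a=a_0R_na_1R_n\cdots R_na_{m+1}=b$. Choose $x_j\in a_j$ with $x_0=x$, $x_{m+1}=y$. Write $\varphi=\lozenge^i\theta$ with $\theta\in\Psi$, $0\le i\le m$.

**Going back to $a_i$.** This step finds a point satisfying $\theta^s$. Apply (P$_n$) to $\lozenge^i\theta,\lozenge^{i+1}\theta,\dots,\lozenge^m\theta$, all in $\Phi$, along the last $m+1-i$ edges of the chain, starting from $x_{m+1}\vDash\lozenge^i\theta$. We get $x_m\vDash\lozenge^{i+1}\theta$, and so on, down to $x_i\vDash\lozenge^{m+1}\theta$. By (1), $x_i\vDash\lozenge\theta\vee\theta$. If $x_i\vDash\lozenge\theta$, then (P$_n$) for $\lozenge\theta,\dots,\lozenge^i\theta$ along the first $i$ edges gives $x=x_0\vDash\lozenge^{i+1}\theta=\lozenge\varphi$, which is excluded. So $x_i\vDash\theta\wedge\neg\lozenge\theta\wedge\lozenge^{m+1}\theta$, that is, $x_i\vDash\theta^s$.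

**Going back to $a_0$.** This step carries $\theta^s$ to $x$. There is $\theta'\in\Psi$ equivalent to $\theta^s$ in $M$: if $\theta=\psi$ with $\lozenge\psi\in\Gamma$, take $\theta'=\psi^s$; if $\theta=\psi^s$, take $\theta'=\theta$, by Lemma 1. Apply (P$_n$) to $\theta',\lozenge\theta',\dots,\lozenge^{i-1}\theta'$ along the first $i$ edges. We get $x\vDash\lozenge^i\theta'$. So $xR^iw$ for some $w\vDash\theta^s$; thus $w\vDash\theta$ and $wR^{m+1}w$.

**The point $x$ is $\varphi$-singular.** Now $xR^{i+m+1}w$, so $xR^{m+1}v$ and $vR^iw$ for some $v$. Then $v\vDash\lozenge^i\theta=\varphi$. Since $x\nvDash\lozenge\varphi$, we do not have $xRv$, so $v=x$ by (1). Hence $x\vDash\varphi\wedge\neg\lozenge\varphi$ and $xR^{m+1}x$, and (2) applies. $\square$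

In particular, if no point of $M$ is $\varphi$-singular for any $\varphi\in\Phi$, then (P$_n$) holds for all $n$ already for the equivalence induced by $\Gamma\cup\Phi\cup\{\lozenge\varphi:\varphi\in\Phi\}$, and we are done. The work is in models with singular points.

## 5. Walks into, out of and inside a cyclic cluster

This section collects what (1) says about the frame near a closed walk of length $m+1$.

The reflexive-transitive closure of $R$ is $R^*=\bigcup_{i\le m}R^i$: in a walk of length at least $m+1$, the first segment of length $m+1$ has ends that are equal or joined by an edge, so the walk can be shortened. Hence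
$$\lozenge^*\chi:=\bigvee_{i\le m}\lozenge^i\chi$$
says "$\chi$ holds at some $R^*$-accessible point". The *clusters* are the classes of the equivalence $R^*\cap(R^*)^{-1}$; $C(x)$ is the cluster of $x$. A walk between two points of one cluster stays in it. Consequently a walk that leaves a cluster never returns to it.

**Definition (cyclic cluster).** A cluster $C$ is *cyclic* if $wR^{m+1}w$ for some $w\in C$.

For example, the directed $(m+1)$-cycle of Section 1 is one cyclic cluster; a cluster consisting of one irreflexive point is not cyclic, since a closed walk at that point would stay in the cluster.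

When $m=1$ we have $R^*=R^0\cup R$, so any two distinct points with $cR^*z$ satisfy $cRz$, and the next two lemmas are immediate. For $m\ge2$ the length of a walk matters modulo $m$, because replacing a segment of length $m+1$ by an edge shortens the walk by $m$. A closed walk of length $m+1$ lets us adjust the residue.

**Lemma 3.** Let $C$ be cyclic, $c\in C$, $z\notin C$. (a) If $cR^*z$, then $cRz$. (b) If $zR^*c$, then $zRc$.

*Proof.* (a) **A walk of length $\equiv1\pmod m$.** Let $w\in C$ with $wR^{m+1}w$. Take a walk from $c$ to $w$ of length $r\ge0$ and a walk from $w$ to $z$ of length $s\ge1$. Inserting $j$ copies of the closed walk at $w$ gives walks from $c$ to $z$ of length $r+s+j(m+1)\equiv r+s+j\pmod m$ for all $j\ge0$. So some walk from $c$ to $z$ has length $\equiv1\pmod m$. Let $n\ge1$ be the least such length and $v_0=c,\dots,v_n=z$ such a walk.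

**Shortening.** Suppose $n>1$; then $n\ge m+1$. Since the walk does not return to $C$ after leaving it, there is $i<n$ with $v_0,\dots,v_i\in C$ and $v_{i+1},\dots,v_n\notin C$. Put $l=\min(i,n-m-1)$. Then $l\ge0$ and $l\le i<l+m+1\le n$: if $l=i$, the middle inequality is clear, and if $l=n-m-1$, then $l+m+1=n>i$. So $v_l\in C$ and $v_{l+m+1}\notin C$. These points are distinct, so $v_lRv_{l+m+1}$ by (1). We get a walk from $c$ to $z$ of length $n-m\ge1$, still $\equiv1\pmod m$, against the minimality of $n$. So $n=1$ and $cRz$.

(b) The relation $R^{-1}$ also satisfies (1) and has the same clusters and the same cyclic clusters. Apply (a) to it. $\square$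

**Lemma 4.** If $C$ is cyclic, then $|C|\le m+1$, or $cRc'$ for all distinct $c,c'\in C$.

*Proof.* Let $W$ be the set of points of a closed walk of length $m+1$ in $C$, so $|W|\le m+1$. Following this closed walk around, we see: any two points of $W$ are joined by a walk inside $W$; each $w\in W$ has a closed walk of length $m+1$ inside $W$; and from each $w\in W$ there are walks inside $W$ of every length. If $C=W$ we are done. Suppose $C\ne W$.

**Claim: $wRz$ and $zRw$ for all $w\in W$, $z\in C\setminus W$.** Take a walk from $w$ to $z$ and cut it at its last visit $w'$ to $W$. This gives a walk from $w'$ to $z$ of length at least $1$ in which only $w'$ lies in $W$. Prepend a walk inside $W$ from $w$ to $w'$, and closed walks of length $m+1$ at $w$ inside $W$, as many as needed to make the total length $\equiv1\pmod m$. The result is a walk from $w$ to $z$ of the form "a nonempty initial part in $W$, the rest outside $W$". Among the walks of this form with length $\equiv1\pmod m$ take one, $v_0,\dots,v_n$, of least length $n$. If $n>1$, then $n\ge m+1$. Let $v_i$ be the last point in $W$ and $l=\min(i,n-m-1)$. As before,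 $l\le i<l+m+1\le n$, so $v_l\in W$, $v_{l+m+1}\notin W$, and $v_lRv_{l+m+1}$. Replacing the segment by this edge keeps the form and gives length $n-m$, a contradiction. So $wRz$. The set $W$ is also the set of points of a closed walk of length $m+1$ for $R^{-1}$, so the same argument for $R^{-1}$ gives $zRw$.

**All distinct points see each other.** Let $c\ne c'$ in $C$. If exactly one of them is in $W$, use the claim. If both are in $W$, walk $m-1$ steps inside $W$ from $c$, then go to some $z\in C\setminus W$, then to $c'$. If both are outside $W$, go from $c$ to some point of $W$, walk $m-1$ steps inside $W$, then go to $c'$. In the last two cases $cR^{m+1}c'$ and $c\ne c'$, so $cRc'$ by (1). $\square$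

## 6. Singular clusters and the set $U$

From now on call $x$ *singular* if it is $\varphi$-singular for some $\varphi\in\Phi$. Let $\sigma=\bigvee_{\varphi\in\Phi}\varphi^s$, and let $S$ be the set of singular points, that is, of points satisfying $\sigma$. A cluster is *singular* if it contains a singular point. By (2), a singular cluster is cyclic.

We need a modal way to recognize that a walk has left a singular cluster. For this let
$$U(x)=\{\varphi\in\Phi:x\vDash\lozenge^*\varphi\},\qquad \upsilon_u=\bigwedge_{\varphi\in u}\lozenge^*\varphi\wedge\bigwedge_{\varphi\in\Phi\setminus u}\neg\lozenge^*\varphi\quad(u\subseteq\Phi),$$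
so that $x\vDash\upsilon_u$ iff $U(x)=u$. If $xR^*y$ then $U(y)\subseteq U(x)$. So $U$ is constant on each cluster $C$, and we write $U(C)$.

**Lemma 5.** Let $C$ be a singular cluster, $u=U(C)$, $c\in C$, $cR^*z$.
(a) If $U(z)=u$, then $z\in C$.
(b) If $z\notin C$, then $c'Rz$ for all $c'\in C$.
(c) If $z\notin C$ and $x\in C$ is $\varphi$-singular with $\varphi\in\Phi$, then $z\nvDash\varphi$.

*Proof.* (b) Each $c'\in C$ has $c'R^*z$, and $C$ is cyclic, so Lemma 3(a) applies. (c) By (b), $xRz$; and $x\nvDash\lozenge\varphi$. (a) Let $x\in C$ be $\varphi$-singular with $\varphi\in\Phi$, and suppose $z\notin C$. Every $z'$ with $zR^*z'$ is outside $C$, since otherwise $z\in C$. By (c), $z'\nvDash\varphi$. Hence $\varphi\notin U(z)$. But $\varphi\in U(x)=u$ since $x\vDash\varphi$. So $U(z)\ne u$. $\square$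

Thus, starting in a singular cluster, to stay in it is the same as to keep $U$ unchanged; and all points of the cluster see exactly the same points outside.

## 7. Types of depth $i$: stability and linked clusters

Now we define the bounded-depth part of the equivalence and show that singular clusters behave as if the depth were unbounded. Let
$$\Delta_0=\Gamma\cup\Theta\cup\Phi\cup\{\lozenge^*\varphi,\varphi^s:\varphi\in\Phi\},\qquad \Delta_{i+1}=\Delta_i\cup\{\lozenge\chi:\chi\in\mathrm{At}(\Delta_i)\},$$
where $\mathrm{At}(\Delta_i)$ is the finite set of conjunctions $\bigwedge_{\delta\in\Delta_i}\pm\delta$, and $\pm\delta$ is $\delta$ or $\neg\delta$. Write $\sim_i$ for $\sim_{\Delta_i}$, and $R(x)$ for $\{y:xRy\}$. Each point satisfies exactly one member of $\mathrm{At}(\Delta_i)$, and two points satisfy the same one iff they are $\sim_i$-equivalent. Therefore: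

* **(F1)** $x\sim_{i+1}x'$ iff $x\sim_ix'$ and for each $y\in R(x)$ there is $y'\in R(x')$ with $y\sim_iy'$, and vice versa.
* **(F2)** If $x\sim_{i+j}x'$ and $xR^jy$, then $x'R^jy'$ for some $y'\sim_iy$. This is (F1) used $j$ times. Hence if $\delta$ is a Boolean combination of formulas of $\Delta_0$ and $j\le i$, then the truth of $\lozenge^j\delta$ is $\sim_i$-invariant: if $x\sim_ix'$, $xR^jy$ and $y\vDash\delta$, then $x'R^jy'$ with $y'\sim_{i-j}y$, so $y'\sim_0y$ and $y'\vDash\delta$.

The set $U(x)$ and membership in $S$ are $\sim_0$-invariant, since $\lozenge^*\varphi,\varphi^s\in\Delta_0$.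

**Lemma 6 (stability).** If $C$ is a singular cluster, then $\sim_i$ and $\sim_m$ coincide on $C$ for all $i\ge m$.

*Proof.* **Once two consecutive relations agree, they agree forever.** Suppose $\sim_i$ and $\sim_{i+1}$ coincide on $C$. We show that $\sim_{i+1}$ and $\sim_{i+2}$ coincide on $C$. Let $c\sim_{i+1}c'$ in $C$ and $cRd$. If $d\notin C$, then $c'Rd$ by Lemma 5(b). If $d\in C$, there is $d'\in R(c')$ with $d'\sim_id$ by (F1). Then $U(d')=U(d)=U(C)$, so $d'\in C$ by Lemma 5(a), and $d'\sim_{i+1}d$ by assumption. In both cases $c'$ has a successor $\sim_{i+1}$-equivalent to $d$. By symmetry and (F1), $c\sim_{i+2}c'$.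

**They agree at some $i\le m$.** We use Lemma 4. If $|C|\le m+1$, the numbers of classes of $\sim_0,\dots,\sim_{m+1}$ on $C$ form a nondecreasing sequence of $m+2$ integers in $[1,m+1]$. Two consecutive ones are equal, say for $\sim_i$ and $\sim_{i+1}$ with $i\le m$; since $\sim_{i+1}$ refines $\sim_i$, they coincide on $C$. Otherwise distinct points of $C$ see each other, and $i=0$ works: let $c\sim_0c'$, $c\ne c'$, $cRd$. If $d\notin C$, then $c'Rd$ by Lemma 5(b). If $d\in C$ and $d\ne c'$, then $c'Rd$. If $d=c'$, then $c'Rc$ and $c\sim_0c'=d$. By symmetry and (F1), $c\sim_1c'$. $\square$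

Next we compare different singular clusters. Put
$$k=2m+1 .$$
The number is chosen so that, after at most $m$ steps along a cluster, depth at least $m+1$ is left.

**Definition (linked clusters).** Singular clusters $C,D$ are *linked* if $c_0\sim_kd_0$ for some $c_0\in C$, $d_0\in D$.

For example, the clusters $\{x,x_1\}$ of two disjoint copies of $K_N$ (Example B) are linked, because copies of the same point satisfy the same formulas.

**Lemma 7.** Let $C,D$ be linked singular clusters. (a) If $c\in C$, $d\in D$ and $c\sim_md$, then $c\sim_kd$. (b) For every $c\in C$ there is $d\in D$ with $c\sim_kd$, and vice versa.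

*Proof.* Let $c_0\sim_kd_0$ with $c_0\in C$, $d_0\in D$. Then $U(C)=U(D)=:u$.

**(b$'$) For every $c\in C$ there is $d\in D$ with $c\sim_{m+1}d$, and vice versa.** This is a first, weaker form of (b). We have $c_0R^jc$ with $j\le m$. By (F2), $d_0R^jd$ for some $d\sim_{k-j}c$, and $k-j\ge m+1$. Also $U(d)=U(c)=u$, so $d\in D$ by Lemma 5(a). The other direction is symmetric.

**(a$'$) If $c\in C$, $d\in D$ and $c\sim_md$, then $c\sim_{m+1}d$.** Take $d'\in D$ with $c\sim_{m+1}d'$ by (b$'$). Then $d\sim_md'$ in $D$, so $d\sim_{m+1}d'$ by Lemma 6. Hence $c\sim_{m+1}d$.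

**From $m$ to $k$.** We show by induction on $i$, $m\le i\le k$, that $c\sim_md$ implies $c\sim_id$ for all $c\in C$, $d\in D$. The case $i=m$ is trivial. Assume the statement for some $i<k$, and let $c\sim_md$ and $cRe$. We look for a successor of $d$ that is $\sim_i$-equivalent to $e$.

If $e\in C$: by (a$'$), $c\sim_{m+1}d$, so there is $f\in R(d)$ with $f\sim_me$. Then $U(f)=u$, so $f\in D$ by Lemma 5(a), and $f\sim_ie$ by the induction hypothesis.

If $e\notin C$: then $U(e)\ne u$ by Lemma 5(a), and $c_0Re$ by Lemma 5(b). Since $c_0\sim_kd_0$, there is $f\in R(d_0)$ with $f\sim_{k-1}e$. Then $U(f)=U(e)\ne u$, so $f\notin D$, hence $dRf$ by Lemma 5(b). And $f\sim_ie$ because $i\le k-1$.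

The converse direction is symmetric, and $c\sim_id$ by the induction hypothesis. By (F1), $c\sim_{i+1}d$. This proves (a). Part (b) follows from (b$'$) and (a). $\square$

## 8. The classes of singular points ahead, and the equivalence

Write $[s]_k$ for the $\sim_k$-class of $s$ and put
$$T(x)=\{[s]_k:s\in S,\ xR^*s,\ U(s)=U(x)\}.$$
This is the extra information asked for at the end of Section 3. If $C$ is a singular cluster and $c\in C$, then by Lemma 5(a) the points $s$ in the definition of $T(c)$ are exactly those of $S\cap C$. So
$$T(c)=\{[s]_k:s\in S\cap C\}=:T(C)\ne\varnothing\qquad(c\in C). \tag{3}$$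
If $C,D$ are linked, then $T(C)=T(D)$: for $s\in S\cap C$, Lemma 7(b) gives $d\in D$ with $d\sim_ks$, and $d\in S$; and vice versa.

Define
$$x\sim y\iff x\sim_ky\ \text{ and }\ (x\in S\ \text{ or }\ T(x)=T(y)). \tag{4}$$
If $x\sim_ky$, then $x\in S$ iff $y\in S$, so this is an equivalence relation.

**It is definable by a finite set.** We have $\sim\,=\,\sim_\Delta$ for
$$\Delta=\Delta_k\cup\{\neg\sigma\wedge\upsilon_u\wedge\lozenge^*(\sigma\wedge\upsilon_u\wedge\chi):u\subseteq\Phi,\ \chi\in\mathrm{At}(\Delta_k)\}.$$
Indeed, at singular points all the additional formulas are false. At a nonsingular $x$ with $U(x)=u$, those with a set other than $u$ are false, and the one with $u$ and $\chi$ is true iff there is $s\in S$ with $xR^*s$, $U(s)=u$ and $s\vDash\chi$, that is, iff the $\sim_k$-class described by $\chi$ belongs to $T(x)$. So $\sim_k$-equivalent nonsingular points agree on the additional formulas iff they have the same $T$. The set $\Delta$ is finite, is computed from $m,\Gamma,\Theta$ alone, and contains $\Gamma\cup\Theta$. In particular $\sim\,\subseteq\,\sim_\Gamma$.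

**Lemma 8.** If $x\sim y$, then $T(x)=T(y)$.

*Proof.* For nonsingular points this is part of (4). If $x,y$ are singular, then $x\sim_ky$ says that $C(x)$ and $C(y)$ are linked, so $T(x)=T(C(x))=T(C(y))=T(y)$. $\square$

**Example B again.** With $m=1$ and $\Gamma=\{p,\lozenge p\}$ we have $\Phi=\{p,p^s,\lozenge p,\lozenge p^s\}$. In $K_N$ the points $x$ and $y$ are $p$-singular; $x_1,y_1,e$ are reflexive, so they are not singular; and no $h_i$ returns to itself, so no $h_i$ is singular. Each of $x,x_1,y,y_1,e$ has $U=\Phi$. Hence $T(x_1)=\{[x]_k\}$ and $T(e)=\{[y]_k\}$. So as soon as $x\not\sim_ky$, we have $x_1\not\sim e$, and the bad path $[x],[x_1]=[e],[y]$ is gone.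

## 9. The filtration conditions, and singular points in complete clusters

We now prove Theorem 1 for $\Delta$ and $\sim$ of Section 8, with $R_n$ and $\hat R$ as in Section 4. Condition (i) is the definition of $\hat V$, and (ii) holds since $R_{\min}\subseteq\hat R$. If $\lozenge\psi\in\Gamma$ then $\psi\in\Phi$, so (iii) follows from (P$_n$) for all $n$. For $\varphi\in\Phi$ the truth of $\varphi$ and $\lozenge\varphi$ is $\sim_k$-invariant by (F2), as $k\ge1$; hence it is $\sim$-invariant and Lemma 2 applies. So (P$_0$) holds.

The function $U$ is well defined on $\sim$-classes, because $\sim\,\subseteq\,\sim_0$. It decreases weakly along $R_{\min}$, hence along $\hat R$.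

Assume (P$_n$), and suppose that (P$_{n+1}$) fails. By Lemma 2 there are $a\ne b$, a chain $a=a_0R_na_1R_n\cdots R_na_{m+1}=b$, points $x\in a$, $y\in b$ and $\varphi\in\Phi$ with
$$y\vDash\varphi,\qquad x\nvDash\lozenge\varphi,\qquad x\ \text{is}\ \varphi\text{-singular}. \tag{5}$$
Let $C=C(x)$, a singular cluster, and $u=U(x)$. We derive a contradiction.

**Step 1: $U$ does not drop between $a$ and $b$.** The point is to make Lemma 5(a) usable along the whole path. If $xR^*z$ and $U(z)\ne u$, then $z\notin C$, so $z\nvDash\varphi$ by Lemma 5(c). That is,
$$x\vDash\neg\lozenge^*(\varphi\wedge\neg\upsilon_u).$$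
The formula $\lozenge^*(\varphi\wedge\neg\upsilon_u)$ is a disjunction of formulas $\lozenge^j\delta$ with $j\le m$ and $\delta$ a Boolean combination of formulas of $\Delta_0$. By (F2) its truth is $\sim_m$-invariant, hence $\sim$-invariant. Its negation is preserved along $R$. So the negation is preserved along $R_{\min}$-paths. There is an $R_{\min}$-path from $[x]=a$ to $[y]=b$, so $y\vDash\neg\lozenge^*(\varphi\wedge\neg\upsilon_u)$. Since $y\vDash\varphi$, we get $U(y)=u$. By monotonicity, all classes on any $R_{\min}$-path from $[x]$ to $[y]$, and all $a_j$, have $U=u$.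

**Definition (complete cluster).** The cluster $C$ is *complete* if for all $c,c'\in C$ with $c\not\sim_mc'$ there is $c''\in C$ with $cRc''$ and $c''\sim_mc'$.

For $m=1$ every singular cluster is complete, since distinct points of a cluster see each other. For $m\ge2$ and $\Gamma=\{p,\lozenge p\}$, the directed cycle $0R1R\cdots RmR0$ with $p$ true at $0$ is not complete: it is singular, its points are pairwise not $\sim_0$-equivalent (the point $j\neq 0$ satisfies $\lozenge^ip$, $0\le i\le m$, only for $i=m+1-j$, and the point $0$ only for $i=0$), and $0$ sees only $1$. So two cases are needed. This section treats the complete one; the next section treats the other.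

**Step 2: if $C$ is complete, all $\varphi$-points of $C$ are equivalent.** Let $C$ be complete, $c\in C$ and $c\vDash\varphi$. If $c\not\sim_mx$, then $xRc''$ for some $c''\sim_mc$; then $c''\vDash\varphi$ and $x\vDash\lozenge\varphi$, against (5). So $c\sim_mx$, and by Lemma 6
$$c\in C,\ c\vDash\varphi\ \Longrightarrow\ c\sim_kx. \tag{6}$$

**Step 3: two invariants that shrink along the path.** We bring information about $y$ back to $C$. Let $t(z)$ be the set of $\sim_0$-classes of the points $z'$ with $zR^*z'$ and $U(z')=U(z)$. It is $\sim_m$-invariant: if $z\sim_mw$ and $zR^jz'$ with $j\le m$, $U(z')=U(z)$, then by (F2) $wR^jw'$ for some $w'\sim_0z'$, and $U(w')=U(z')=U(z)=U(w)$. So $t$ is $\sim$-invariant, and $T$ is $\sim$-invariant by Lemma 8. If $eRf$ and $U(e)=U(f)$, then $T(f)\subseteq T(e)$ and $t(f)\subseteq t(e)$, straight from the definitions. Follow an $R_{\min}$-path from $[x]$ to $[y]$; by Step 1, $U=u$ on it. We get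
$$T(y)\subseteq T(x)=T(C),\qquad t(y)\subseteq t(x).$$

**Step 4: contradiction when $C$ is complete.** First, $y$ is singular. The $\sim_0$-class of $y$ belongs to $t(y)\subseteq t(x)$. So there is $c$ with $xR^*c$, $U(c)=u$, $c\sim_0y$. By Lemma 5(a), $c\in C$. As $\varphi\in\Delta_0$, $c\vDash\varphi$, so $c\sim_kx$ by (6). Hence $y\sim_0x$, and $y\in S$ because $x\in S$.

Now $[y]_k\in T(y)\subseteq T(C)$, so by (3) $y\sim_kc'$ for some $c'\in S\cap C$. As $c'\vDash\varphi$, $c'\sim_kx$ by (6). So $y\sim_kx$ with $x,y\in S$, that is, $y\sim x$ by (4). This contradicts $a\ne b$.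

## 10. Lifting quotient walks into a cluster that is not complete

Now let $C$ be not complete. There is no analogue of (6) to rely on; instead we show that walks in the quotient which keep $U=u$ can be lifted to walks in $C$. Precisely, for all $l\ge0$:

**(Q$_l$)** If $c\in C$, $([c],[d])\in R_l$ and $U(d)=u$, then there is $c'\in C$ with $cRc'$ and $c'\sim d$.

**Step 5: proof of (Q$_0$).** There are $e\sim c$, $f\sim d$ with $eRf$. Moreover $U(e)=U(c)=u$ and $U(f)=U(d)=u$.

**Claim: $e$ belongs to a singular cluster $D$ linked with $C$.** If $c\in S$, then $e\in S$ and $e\sim_kc$, so $D=C(e)$ is as required.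

Let $c\notin S$. By Lemma 8 and (3), $T(e)=T(c)=T(C)\ni[x]_k$. So there is $s\in S$ with $eR^*s$, $U(s)=U(e)=u$ and $s\sim_kx$. Let $D=C(s)$. It is singular, and linked with $C$ through $s\sim_kx$. We must show that $e\in D$. Suppose $e\notin D$. We shall show that $C$ is complete, contrary to assumption.

Since $D$ is cyclic and $e$ reaches every point of $D$, Lemma 3(b) shows that $e$ sees every point of $D$. Let $c'\in C$ be arbitrary, and take $d'\in D$ with $d'\sim_kc'$ by Lemma 7(b). Since $eRd'$ and $e\sim_kc$, there is $c''\in R(c)$ with $c''\sim_{k-1}d'$. Then $U(c'')=U(d')=u$, so $c''\in C$ by Lemma 5(a); and $c''\sim_mc'$ since $k-1\ge m$. Thus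
$$c\ \text{sees within}\ C\ \text{a representative of every}\ \sim_m\text{-class of}\ C. \tag{7}$$
The same holds for every $g\in C$ with $g\sim_mc$. Indeed $g\sim_{m+1}c$ by Lemma 6, so for each $c''\in R(c)\cap C$ there is $g''\in R(g)$ with $g''\sim_mc''$; then $U(g'')=u$ and $g''\in C$ by Lemma 5(a).

Now let $c_1\not\sim_mc_2$ in $C$. We have $c_1R^jc$ for some $j\le m$. We wait near $c$ to reach total length $m+1$: by (7) for points $\sim_mc$, there is a walk $c=g_0Rg_1R\cdots Rg_{m-j}$ in $C$ with all $g_i\sim_mc$, and then some $g'\in R(g_{m-j})\cap C$ with $g'\sim_mc_2$. The total length is $j+(m-j)+1=m+1$, so $c_1R^{m+1}g'$. As $g'\sim_mc_2\not\sim_mc_1$, we have $g'\ne c_1$, so $c_1Rg'$ by (1). Hence $C$ is complete, a contradiction. So $e\in D$ and the claim holds.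

**Lifting the edge.** Since $e\in D$, $eRf$ and $U(f)=u=U(D)$, Lemma 5(a) gives $f\in D$. From $e\sim_kc$ there is $c'\in R(c)$ with $c'\sim_{k-1}f$. Then $U(c')=u$, so $c'\in C$ by Lemma 5(a). As $k-1\ge m$, Lemma 7(a) gives $c'\sim_kf$. Also $T(c')=T(C)=T(D)=T(f)$ because $C,D$ are linked. By (4), $c'\sim f\sim d$. This proves (Q$_0$).

**Step 6: (Q$_l$) implies (Q$_{l+1}$).** Let $c\in C$, $([c],[d])\in R_{l+1}$, $U(d)=u$. If the pair is in $R_l$, use (Q$_l$). Otherwise $[c]\ne[d]$ and there is a chain $[c]=e_0R_le_1R_l\cdots R_le_{m+1}=[d]$. Since $U$ decreases weakly along the chain and equals $u$ at both ends, all $e_j$ have $U=u$. Applying (Q$_l$) successively we get $cRc_1R\cdots Rc_{m+1}$ in $C$ with $c_j\in e_j$. As $c_{m+1}\sim d\not\sim c$, we have $c\ne c_{m+1}$. By (1), $cRc_{m+1}$, and $c_{m+1}\sim d$.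

**Step 7: contradiction when $C$ is not complete.** Apply (Q$_n$) successively to the chain $a_0=[x],a_1,\dots,a_{m+1}=[y]$, on which $U=u$ by Step 1. We get $xRc_1R\cdots Rc_{m+1}$ in $C$ with $c_{m+1}\sim y$, so $c_{m+1}\vDash\varphi$. Since $xR^{m+1}c_{m+1}$, either $x=c_{m+1}\sim y$, contradicting $a\ne b$, or $xRc_{m+1}$, contradicting $x\nvDash\lozenge\varphi$.

Both cases are impossible, so (P$_{n+1}$) holds. By induction (P$_n$) holds for all $n$, which proves Theorem 1. Hence every $\mathsf L_m$, $m>0$, admits definable filtration. $\blacksquare$

## 11. Positive conditions and symmetry pass to the quotient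

*Proof of Theorem 2.* **Positive sentences.** The map $h:x\mapsto[x]$ is a surjective homomorphism from $(X,R)$ to $(X/{\sim},\hat R)$, by (ii). Positive sentences are preserved under surjective homomorphisms. To see this, show by induction on a positive formula $\beta$ that if $\beta$ holds of $x_1,\dots,x_r$ in $(X,R)$, then it holds of $h(x_1),\dots,h(x_r)$ in the quotient. For atoms $x_iRx_j$ and $x_i=x_j$ this holds since $h$ is a homomorphism and a map. The cases $\wedge,\vee,\exists$ are immediate. For $\forall$, every element of the quotient is $h(x)$ for some $x\in X$ by surjectivity. So $\Sigma$ passes to the quotient.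

**Symmetry.** If $R$ is symmetric, then so is $R_{\min}=R_0$. If $R_n$ is symmetric, then so is $R_n^{m+1}$, hence $R_{n+1}$. So $\hat R$ is symmetric.

**The class $\mathcal F$.** The quotient satisfies $\hat R^{m+1}\subseteq\hat R\cup\hat R^0$ by construction. Together with the two previous steps, the filtration of Theorem 1 is based on a frame in $\mathcal F$.

**Consequence 1.** If the frames of $L$ are exactly the members of $\mathcal F$, this is the definition of admitting definable filtration. For the examples: $\lozenge\top$ defines seriality, $\forall x\exists y\,xRy$, and $p\to\lozenge p$ defines reflexivity, $\forall x\,xRx$; both sentences are positive. The formula $p\to\Box\lozenge p$ defines symmetry.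

**Consequence 2.** A formula valid on $\mathcal F$ is valid on its finite members. Conversely, let $\alpha$ fail at $x$ in a model $M$ on a frame in $\mathcal F$, and let $\Gamma$ be the set of subformulas of $\alpha$. We use the standard filtration lemma: for $\beta\in\Gamma$ and $z\in X$, $\beta$ is true at $z$ in $M$ iff it is true at $[z]$ in the filtration. The proof is by induction on $\beta$. For a variable $p$: by (i), $[z]\in\hat V(p)$ iff $z\sim z'$ for some $z'\in V(p)$, and this is equivalent to $z\in V(p)$ because $\sim\,\subseteq\,\sim_\Gamma$. Boolean connectives are immediate. Let $\beta=\lozenge\psi$. If $z\vDash\lozenge\psi$, then $zRw$ with $w\vDash\psi$; by (ii) $[z]\hat R[w]$, and $\psi$ is true at $[w]$ by induction. If $[z]\hat R[w]$ and $\psi$ is true at $[w]$, then $w\vDash\psi$ by induction, and $z\vDash\lozenge\psi$ by (iii). Hence $\alpha$ fails at $[x]$ in the filtration of Theorem 1, which is finite and based on a frame in $\mathcal F$. $\square$
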